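\title{Projective-testing modules over arbitrary rings}

\begin{abstract}
A right module $C$ over a ring $R$ is projective-testing if the modules $M$ with $\operatorname{Ext}^1_R(M,C)=0$ are exactly the projective ones. We prove that if $V=L$ holds and there are no inaccessible cardinals, then every ring has a projective-testing module. Hence it is consistent relative to ZFC that every ring, and in particular every ring that is not right perfect, has such a module. The proof descends from flat modules to projective modules through a transfinite sequence of classes. Each successor step is tested by one module with the help of the diamond principle, and a cardinal-indexed substitute for projective dimension shows that the descent ends.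
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $R$ be an associative ring with identity. Modules are right $R$-modules unless stated otherwise, and $\operatorname{Hom}$, $\operatorname{Ext}^i$ are taken over $R$. For a module $C$ put
\[
{}^\perp C=\{M\in\mathrm{Mod}\textrm{-}R:\operatorname{Ext}^1(M,C)=0\},
\]
and let $\mathrm{Proj}$ be the class of projective modules. A module $M$ is projective if and only if $\operatorname{Ext}^1(M,C)=0$ for \emph{all} $C$, so $\mathrm{Proj}\subseteq{}^\perp C$ always holds. We call $C$ a \emph{projective-testing module} if ${}^\perp C=\mathrm{Proj}$, that is, if the single module $C$ does the work of all modules.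

The dual property needs no hypothesis: by Baer's criterion, $E$ is injective if and only if $\operatorname{Ext}^1(\bigoplus_I R/I,E)=0$, where $I$ runs over the right ideals. Flatness can also be tested by one module, and on the same side as projectivity.

\begin{lemma}\label{lem:Cfl}
Let $C_{\mathrm{fl}}=\prod_I\operatorname{Hom}_{\mathbb Z}(R/I,\mathbb Q/\mathbb Z)$, where $I$ runs over the finitely generated left ideals of $R$. Then ${}^\perp C_{\mathrm{fl}}$ is the class of flat modules, and $|C_{\mathrm{fl}}|\le 2^{\kappa}$ for $\kappa=|R|+\aleph_0$.
\end{lemma}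

\begin{proof}
For a left module $L$ there is the standard isomorphism
\[
\operatorname{Ext}^1(M,\operatorname{Hom}_{\mathbb Z}(L,\mathbb Q/\mathbb Z))\cong\operatorname{Hom}_{\mathbb Z}(\operatorname{Tor}^R_1(M,L),\mathbb Q/\mathbb Z),
\]
and the right side vanishes only if $\operatorname{Tor}_1^R(M,L)=0$. Since $\operatorname{Ext}^1(M,-)$ commutes with products, $M\in{}^\perp C_{\mathrm{fl}}$ if and only if $\operatorname{Tor}_1^R(M,R/I)=0$ for all finitely generated left ideals $I$, which is the usual criterion for flatness. There are at most $\kappa$ such ideals and each factor has at most $2^\kappa$ elements, so $|C_{\mathrm{fl}}|\le(2^\kappa)^\kappa=2^\kappa$.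
\end{proof}

The right perfect rings are the rings over which every flat right module is projective, so over these rings $C_{\mathrm{fl}}$ is projective-testing. Over any ring, modules of bounded size are easy to test as well. If $0\to K_S\to P_S\to S\to0$ is exact with $P_S$ free and $S$ not projective, the sequence does not split, so $\operatorname{Ext}^1(S,K_S)\ne0$; the product of the $K_S$ over a set of representatives of the non-projective modules $S$ of cardinality at most $\mu$ therefore detects all of them. The difficulty is that one module $C$ has to detect non-projective modules of every cardinality. The following question is posed in \cite{CS}.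

\begin{quote}
\emph{Is it consistent with ZFC that every ring that is not right perfect has a projective-testing module?}
\end{quote}

The answer is yes. A cardinal is \emph{weakly inaccessible} if it is an uncountable regular limit cardinal; the diamond principle $\diamondsuit_\lambda(E)$ is recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:main}
Let $R\neq0$ be a ring and $\kappa=|R|+\aleph_0$. Assume that
\begin{itemize}
\item[(A1)] there is no weakly inaccessible cardinal $\le\kappa$;
\item[(A2)] $2^\kappa=\kappa^+$;
\item[(A3)] $\diamondsuit_\lambda(E)$ holds for every regular $\lambda>\kappa$ and every stationary $E\subseteq\lambda$.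
\end{itemize}
Then there is a module $C$ with $|C|\le\kappa^+$ and ${}^\perp C=\mathrm{Proj}$.
\end{theorem}

\begin{corollary}\label{cor:main}
If $V=L$ holds and there are no inaccessible cardinals, then every ring has a projective-testing module. Consequently, if ZFC is consistent, then it is consistent with ZFC that every ring, in particular every ring that is not right perfect, has a projective-testing module.
\end{corollary}

We do not claim that $V=L$ alone suffices for rings whose cardinality is at least a weakly inaccessible cardinal; the consistency question does not require it.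

A module $C$ of size $\kappa^+$ can be built to recognize a given class among the modules of size at most $\kappa$. To learn something about a large module $M\in{}^\perp C$, one has to pass to small subquotients of $M$ and show that they lie in ${}^\perp C$ too. Two things are needed. For a submodule $N\subseteq M$, the obstruction to $N\in{}^\perp C$ lies in $\operatorname{Ext}^2(M/N,C)$. For quotients $N'/N$ of submodules, the diamond principle gives what is needed at regular cardinals (Section~\ref{sec:diamond}) and a combinatorial construction does so at singular cardinals (Sections~\ref{sec:hill} and~\ref{sec:transfer}). Over a countable ring flat modules have projective dimension at most one, the $\operatorname{Ext}^2$ obstruction vanishes, and one test module besides $C_{\mathrm{fl}}$ is enough. Over an uncountable ring the vanishing of $\operatorname{Ext}^2$ must be imposed on $C$, and this weakens $C$ as a test. We therefore test repeatedly, descending through classes $\mathcal S_0\supseteq\mathcal S_1\supseteq\cdots$ of small flat modules (Section~\ref{sec:classes}). Section~\ref{sec:descent} shows that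 for $\kappa=\aleph_\zeta$ the class $\mathcal S_{\zeta+1}$ consists of projective modules.

Hypothesis (A3) enters only through Lemma~\ref{lem:diamond}, (A2) only makes the test modules small enough for that lemma and gives the bound $|C|\le\kappa^+$, and (A1) enters only through Lemma~\ref{lem:omega-step}.

\section{Preliminaries}\label{sec:prelim}

From now on $R\ne0$ and $\kappa=|R|+\aleph_0$. Classes of modules are closed under isomorphism. We write $\langle X\rangle$ for the submodule generated by $X$, so $|\langle X\rangle|\le|X|+\kappa$, and $R^{(X)}$ for the free module with basis $(e_x)_{x\in X}$. For a class $\mathcal Y$,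
\[
\mathcal Y^\perp=\{C:\operatorname{Ext}^1(Y,C)=0\ \text{for all }Y\in\mathcal Y\},\qquad
{}^\perp\mathcal Y=\{M:\operatorname{Ext}^1(M,Y)=0\ \text{for all }Y\in\mathcal Y\}.
\]
Every module of cardinality at most $\kappa$ is a quotient of $R^{(\kappa)}$, which has $\kappa$ elements; so there are at most $2^\kappa$ such modules up to isomorphism.

\subsection*{Filtrations}
An increasing chain $(M_\alpha)$ of sets indexed by ordinals is \emph{continuous} if $M_\delta=\bigcup_{\alpha<\delta}M_\alpha$ for limit $\delta$. For a class $\mathcal S$, an \emph{$\mathcal S$-filtration} of a module $M$ is a continuous increasing chain $(M_\alpha)_{\alpha\le\sigma}$ of submodules with $M_0=0$, $M_\sigma=M$, and each $M_{\alpha+1}/M_\alpha$ zero or in $\mathcal S$; then $M$ is \emph{$\mathcal S$-filtered}. Filtrations \emph{concatenate}: if $M$ is the union of a continuous chain that starts at $0$ and has $\mathcal S$-filtered successive factors, then inserting between consecutive terms the preimages of filtrations of the factors gives an $\mathcal S$-filtration of $M$.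

\subsection*{Syzygies}
For a module $S$ let $P_S=R^{(S\times2)}$ with basis $e_{(s,i)}$ ($s\in S$, $i\in\{0,1\}$), let $P_S\to S$ send $e_{(s,i)}$ to $s$, and let $\Omega S$ be the kernel. If $|S|\le\kappa$, then $|P_S|,|\Omega S|\le\kappa$. The basis is doubled so that each $s\in S$ has a marker $e_{(s,0)}-e_{(s,1)}$ in $\Omega S$; this is used only in Lemma~\ref{lem:omega-step}. If $0\to K\to P\to S\to0$ is exact with $P$ projective, the long exact sequence shows that $\operatorname{Ext}^1(S,C)=0$ if and only if every homomorphism $K\to C$ extends to $P$, and that $\operatorname{Ext}^2(S,C)\cong\operatorname{Ext}^1(K,C)$. Hence $\operatorname{pd}S\le1$, $\operatorname{Ext}^2(S,-)=0$, and projectivity of $K$ are equivalent.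

\begin{lemma}\label{lem:restrict}
Let $N\subseteq N'\subseteq N''$ and $C$ be modules with $\operatorname{Ext}^1(N',C)=0$.
\begin{itemize}
\item[(a)] $\operatorname{Ext}^1(N'/N,C)=0$ if and only if every homomorphism $N\to C$ extends to $N'$.
\item[(b)] If $\operatorname{Ext}^1(N''/N,C)=0$, then $\operatorname{Ext}^1(N'/N,C)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is read off the exact sequence $\operatorname{Hom}(N',C)\to\operatorname{Hom}(N,C)\to\operatorname{Ext}^1(N'/N,C)\to\operatorname{Ext}^1(N',C)=0$. In (b), the same sequence for $N''$ shows that every map $N\to C$ extends to $N''$, hence to $N'$; apply (a).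
\end{proof}

\begin{lemma}[Eklof's Lemma]\label{lem:eklof}
Let $B$ be a module and $i\in\{1,2\}$. If $M$ is filtered by modules $S$ with $\operatorname{Ext}^i(S,B)=0$, then $\operatorname{Ext}^i(M,B)=0$.
\end{lemma}

The case $i=1$ is the standard statement, and $i=2$ follows because $\operatorname{Ext}^2(-,B)\cong\operatorname{Ext}^1(-,I/B)$ for an injective $I\supseteq B$. Letting $B$ range over all modules gives the two cases of Auslander's Lemma that we use.

\begin{lemma}[Auslander's Lemma]\label{lem:auslander}
Let $n\in\{0,1\}$. A module filtered by modules of projective dimension at most $n$ has projective dimension at most $n$.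
\end{lemma}

\begin{theorem}[Eklof--Trlifaj; see \cite{GT}]\label{thm:ET}
If $\mathcal Y$ is a set of modules, then every module in ${}^\perp(\mathcal Y^\perp)$ is a direct summand of a $(\mathcal Y\cup\{R\})$-filtered module.
\end{theorem}

\subsection*{Flat modules}
A submodule $N\subseteq M$ is \emph{pure} if every finite system $\sum_iy_ir_{ij}=x_j$ with $r_{ij}\in R$, $x_j\in N$ that is solvable in $M$ is solvable in $N$. If $M$ is flat, then $M/N$ is flat if and only if $N$ is pure in $M$, and in that case $N$ is flat. Flat modules are closed under extensions and direct limits, hence under filtrations. Every $X\subseteq M$ with $|X|\le\kappa$ lies in a pure submodule of size at most $\kappa$: there are at most $\kappa$ finite systems with constants in $\langle X\rangle$; add a solution of each one that is solvable in $M$, and repeat $\omega$ times.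

\begin{lemma}\label{lem:flatfilt}
Let $M=\{m_\alpha:\alpha<\sigma\}$ be flat. There is a continuous chain $(M_\alpha)_{\alpha\le\sigma}$ of submodules with $M_0=0$, $M_\sigma=M$, $m_\alpha\in M_{\alpha+1}$, $|M_{\alpha+1}/M_\alpha|\le\kappa$, and $M_\beta/M_\alpha$ flat for all $\alpha\le\beta\le\sigma$.
\end{lemma}

\begin{proof}
We keep $M/M_\alpha$ flat. Given $M_\alpha$, let $M_{\alpha+1}/M_\alpha$ be a pure submodule of $M/M_\alpha$ of size at most $\kappa$ containing $m_\alpha+M_\alpha$; then $M/M_{\alpha+1}$ is flat. At a limit $\delta$ take the union; $M/M_\delta$ is the direct limit of the $M/M_\alpha$. Finally $M_\beta/M_\alpha$ is a submodule of the flat module $M/M_\alpha$ with flat quotient $M/M_\beta$, so it is flat.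
\end{proof}

\begin{lemma}[Villamayor]\label{lem:villamayor}
Let $P$ be free and $N\subseteq P$. Then $P/N$ is flat if and only if for each finite $c\subseteq N$ there is $\theta\in\operatorname{Hom}(P,N)$ with $\theta(x)=x$ for all $x\in c$.
\end{lemma}

\begin{proof}
Let $N$ be pure and $c=\{x_1,\dots,x_n\}$, with $x_j=\sum_ie_ir_{ij}$ for finitely many basis elements $e_i$. The system $\sum_iy_ir_{ij}=x_j$ is solvable in $P$, hence by some $y_i\in N$. Put $\theta(e_i)=y_i$, and $\theta=0$ on the other basis elements. Conversely, if a finite system with constants in $N$ has a solution in $P$, a map $\theta$ fixing the constants sends it to a solution in $N$.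
\end{proof}

\begin{lemma}\label{lem:jensenpd}
A countably presented flat module $G$ has $\operatorname{pd}G\le1$.
\end{lemma}

\begin{proof}
Write $G=R^{(\omega)}/\langle\rho_0,\rho_1,\dots\rangle$, and let $G_n$ be the quotient of $R^n$ by those $\rho_j$, $j<n$, that lie in $R^n$. Then $G$ is the direct limit of the finitely presented modules $G_0\to G_1\to\cdots$. By Lazard's theorem, a map from a finitely presented module to a flat module factors through a finitely generated free module, so $G_n\to G$ factors as $G_n\to F\to G$. Lifting the finitely many basis elements, $F\to G$ factors through some $G_m$. The composite $G_n\to F\to G_m$ and the structure map $G_n\to G_m$ agree after passing to $G$; as $G_n$ is finitely generated, they agree once $m$ is enlarged. Iterating gives $G_{n_0}\to F_0\to G_{n_1}\to F_1\to\cdots$ in which each $G_{n_k}\to G_{n_{k+1}}$ is the structure map, so $G$ is the direct limit of maps $\varphi_k:F_k\to F_{k+1}$ between finitely generated free modules. The endomorphism $x\mapsto x-\varphi_k(x)$ ($x\in F_k$) of $\bigoplus_kF_k$ has cokernel $G$, and it is injective because it preserves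 the first nonzero coordinate. This is a free resolution of length one.
\end{proof}

\subsection*{Set theory}
Let $\lambda$ be a regular uncountable cardinal. A \emph{club} is an unbounded $D\subseteq\lambda$ that contains the supremum of each of its nonempty bounded subsets. Finite intersections of clubs are clubs. A set $E\subseteq\lambda$ is \emph{stationary} if it meets every club; the intersection of a stationary set with a club is stationary. Two sources of clubs are used:
\begin{itemize}
\item[(C1)] for $b:\lambda\to\lambda$, the set $\{\delta<\lambda:b(\alpha)<\delta\text{ for all }\alpha<\delta\}$;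
\item[(C2)] for continuous chains $(X_\alpha)_{\alpha<\lambda}$, $(Y_\alpha)_{\alpha<\lambda}$ of sets of size $<\lambda$ with the same union, the set $\{\alpha:X_\alpha=Y_\alpha\}$.
\end{itemize}
Both sets are closed by continuity. They are unbounded by an $\omega$-step construction; for (C2), choose $\alpha_0<\alpha_1<\cdots$ with $X_{\alpha_n}\cup Y_{\alpha_n}\subseteq X_{\alpha_{n+1}}\cap Y_{\alpha_{n+1}}$, which is possible by regularity, and take the supremum.

For stationary $E\subseteq\lambda$, the principle $\diamondsuit_\lambda(E)$ asserts that there are sets $A_\alpha\subseteq\alpha$ ($\alpha\in E$) such that for every $A\subseteq\lambda$ the set $\{\alpha\in E:A\cap\alpha=A_\alpha\}$ is stationary. One sequence thus guesses initial segments of every subset of $\lambda$ correctly many times. (In fact (A3) implies (A2): for $\lambda=E=\kappa^+$, each $A\subseteq\kappa$ equals $A_\alpha$ for some $\alpha\ge\kappa$.)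

Successor cardinals are regular, so an uncountable cardinal that is not weakly inaccessible is a successor or is singular. A singular cardinal $\lambda$ is a limit cardinal, and for $\nu=\operatorname{cf}\lambda$ and any $\mu<\lambda$ there is a strictly increasing continuous sequence $(\lambda_i)_{i<\nu}$ of cardinals, cofinal in $\lambda$, with $\lambda_0\ge\mu+\nu$.

\section{The diamond lemma and the smallest case}\label{sec:diamond}

Let $M$ be the union of a continuous chain $(M_\alpha)_{\alpha<\lambda}$ of smaller modules in ${}^\perp C$. If all factors $M_{\alpha+1}/M_\alpha$ lie in ${}^\perp C$, then $M\in{}^\perp C$ by Eklof's Lemma. We want a converse. A single bad factor proves nothing, as the following example shows.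

\begin{example}\label{ex:Z13}
Let $R=C=\mathbb Z$, let $N'$ be free on $z_0,z_1,\dots$, and let $N\subseteq N'$ be generated by $x_n=z_n-3z_{n+1}$. The $x_n$ are independent: in $\sum a_nx_n$ the coefficient of $z_n$ is $a_n$ for the least $n$ with $a_n\neq0$. So $N$ and $N'$ are free and lie in ${}^\perp\mathbb Z$. Let $h:N\to\mathbb Z$ send every $x_n$ to $1$. An extension to $N'$ would have values $t_n\in\mathbb Z$ at $z_n$ with $t_n=1+3t_{n+1}$, that is, $2t_n+1=3(2t_{n+1}+1)$. Then the odd integer $2t_0+1$ is divisible by every power of $3$, which is impossible. By Lemma~\ref{lem:restrict}(a), $\operatorname{Ext}^1(N'/N,\mathbb Z)\ne0$. (Here $N'/N\cong\mathbb Z[1/3]$ via $z_n\mapsto3^{-n}$: modulo $N$ every element is a multiple $az_m$, and $a3^{-m}=0$ only if $a=0$.)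
\end{example}

To show $\operatorname{Ext}^1(M,C)\neq0$ from many bad factors, present $M=P/K$ with $P$ free and build $f:K\to C$ step by step so that it does not extend to $P$. At stage $\alpha$ the partial map $f_\alpha$ does extend to the free module $P_\alpha$ over $M_\alpha$, in as many ways as there are maps $M_\alpha\to C$ ($2^{\aleph_0}$ ways if $M_\alpha$ is the module $N$ of the example). A non-extendable $h$ as in the example lets us choose $f_{\alpha+1}$ incompatible with \emph{one} prescribed extension. The diamond principle tells us which one to prescribe.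

\begin{lemma}\label{lem:diamond}
Let $\lambda>\kappa$ be regular and assume $\diamondsuit_\lambda(E)$ for every stationary $E\subseteq\lambda$. Let $|C|\le\lambda$, and let $M$ be a module of cardinality $\lambda$ that is the union of a continuous chain $(M_\alpha)_{\alpha<\lambda}$ of submodules with $|M_\alpha|<\lambda$ and $\operatorname{Ext}^1(M_\alpha,C)=0$. If $\operatorname{Ext}^1(M,C)=0$, then there is a club $D\subseteq\lambda$ such that $\operatorname{Ext}^1(M_\beta/M_\alpha,C)=0$ whenever $\alpha\in D$ and $\alpha<\beta<\lambda$.
\end{lemma}

\begin{proof}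
Let $E$ be the set of $\alpha<\lambda$ with $\operatorname{Ext}^1(M_\beta/M_\alpha,C)\ne0$ for some $\beta>\alpha$. We assume that $E$ is stationary and derive a contradiction.

\emph{Thinning.} We first arrange that the bad factors are consecutive. For $\alpha\in E$ let $b(\alpha)>\alpha$ satisfy $\operatorname{Ext}^1(M_{b(\alpha)}/M_\alpha,C)\ne0$, and let $b(\alpha)=0$ for $\alpha\notin E$. Let $(\delta_\alpha)_{\alpha<\lambda}$ be the increasing enumeration of the club given by (C1); it is continuous. If $\delta_\alpha\in E$, then $b(\delta_\alpha)<\delta_{\alpha+1}$, so $\operatorname{Ext}^1(M_{\delta_{\alpha+1}}/M_{\delta_\alpha},C)\neq0$ by Lemma~\ref{lem:restrict}(b). The set $\{\alpha:\delta_\alpha=\alpha\}$ is a club by (C2), so $\{\alpha:\delta_\alpha\in E\}$, which contains $E\cap\{\alpha:\delta_\alpha=\alpha\}$, is stationary. Replacing $M_\alpha$ by $M_{\delta_\alpha}$ and $E$ by $\{\alpha:\delta_\alpha\in E\}$, we may assume that $E$ is stationary and $\operatorname{Ext}^1(M_{\alpha+1}/M_\alpha,C)\ne0$ for all $\alpha\in E$.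

\emph{Guessing.} Let $\pi:P=R^{(M)}\to M$ be the canonical map, $P_\alpha=R^{(M_\alpha)}$, $K=\ker\pi$ and $K_\alpha=K\cap P_\alpha$, so that $P_\alpha/K_\alpha\cong M_\alpha$. The chains $(P_\alpha)$ and $(K_\alpha)$ are continuous, $|P|=\lambda$, and $|P_\alpha|\le|M_\alpha|+\kappa<\lambda$. We claim that there are functions $g_\alpha:P_\alpha\to C$ ($\alpha\in E$) such that every function $g:P\to C$ satisfies $g|_{P_\alpha}=g_\alpha$ for some $\alpha\in E$.

Fix bijections $p:\lambda\to P$ and $[\cdot,\cdot]:\lambda\times\lambda\to\lambda$ and an injection $j:C\to\lambda$; the last exists because $|C|\le\lambda$. Let $(A_\alpha)_{\alpha\in E}$ witness $\diamondsuit_\lambda(E)$. If $\{(p(\beta),c):c\in C,\ [\beta,j(c)]\in A_\alpha\}$ is the graph of a function $P_\alpha\to C$, let $g_\alpha$ be that function; otherwise let $g_\alpha=0$. Given $g:P\to C$, let $A=\{[\beta,j(g(p(\beta)))]:\beta<\lambda\}$. By (C2), (C2) and (C1), for a club of $\alpha$ we have $p[\alpha]=P_\alpha$, the pairing maps $\alpha\times\alpha$ onto $\alpha$, and $j(g(p(\beta)))<\alpha$ for all $\beta<\alpha$. For such $\alpha$, $[\beta,\gamma]<\alpha$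 holds exactly when $\beta,\gamma<\alpha$, so $A\cap\alpha=\{[\beta,j(g(p(\beta)))]:\beta<\alpha\}$ codes the graph of $g|_{P_\alpha}$. Some such $\alpha$ lies in $E$ and has $A\cap\alpha=A_\alpha$, and then $g_\alpha=g|_{P_\alpha}$.

\emph{Construction.} We define homomorphisms $f_\alpha:K_\alpha\to C$, each extending the previous ones, with $f_0=0$ and unions at limits. Let $f_\alpha$ be given.

Suppose first that $\alpha\in E$ and $g_\alpha$ is a homomorphism extending $f_\alpha$. By Lemma~\ref{lem:restrict}(a) there is $h:M_\alpha\to C$ that does not extend to $M_{\alpha+1}$. Since $P_\alpha$ is a direct summand of $P_{\alpha+1}$, the map $g_\alpha+h\pi|_{P_\alpha}$ extends to a homomorphism $g':P_{\alpha+1}\to C$. Put $f_{\alpha+1}=g'|_{K_{\alpha+1}}$; it extends $f_\alpha$ because $h\pi$ vanishes on $K_\alpha$. No homomorphism $g'':P_{\alpha+1}\to C$ extends both $g_\alpha$ and $f_{\alpha+1}$: the difference $g'-g''$ would vanish on $K_{\alpha+1}$ and equal $h\pi$ on $P_\alpha$, and so induce a map $M_{\alpha+1}\to C$ extending $h$.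

In all other cases extend $f_\alpha$ to $P_\alpha$, which is possible since $\operatorname{Ext}^1(M_\alpha,C)=0$, then to $P_{\alpha+1}$, and restrict to $K_{\alpha+1}$.

Let $f=\bigcup_\alpha f_\alpha:K\to C$. Since $\operatorname{Ext}^1(M,C)=0$, it extends to a homomorphism $g:P\to C$. Take $\alpha\in E$ with $g|_{P_\alpha}=g_\alpha$. Then $g_\alpha$ is a homomorphism extending $f_\alpha$, so the first case occurred at $\alpha$, and $g|_{P_{\alpha+1}}$ extends both $g_\alpha$ and $f_{\alpha+1}$. This is a contradiction.
\end{proof}

The smallest case of Theorem~\ref{thm:main} in which $M$ is larger than $\kappa$ is now within reach. By Lemma~\ref{lem:Cfl} we may take $M$ flat.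

\begin{proposition}\label{prop:small}
Let $R$ be countable and assume $\diamondsuit_{\aleph_1}(E)$ for all stationary $E\subseteq\aleph_1$. If $M$ is flat, $|M|\le\aleph_1$ and $\operatorname{Ext}^1(M,R^{(\omega)})=0$, then $M$ is projective.
\end{proposition}

\begin{proof}
Put $C=R^{(\omega)}$.

\emph{Step 1: $C$ tests small modules.} Let $S$ be countable and flat with $\operatorname{Ext}^1(S,C)=0$. As $\Omega S$ is countable, $S$ is countably presented, so $\operatorname{pd}S\le1$ by Lemma~\ref{lem:jensenpd}. Thus $\Omega S$ is a countably generated projective module, a summand of $C$. Hence $\operatorname{Ext}^1(S,\Omega S)=0$, the sequence $0\to\Omega S\to P_S\to S\to0$ splits, and $S$ is projective.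

\emph{Step 2: passing to submodules.} Let $|M|=\aleph_1$ and take the chain $(M_\alpha)_{\alpha\le\aleph_1}$ of Lemma~\ref{lem:flatfilt}; each $M_\alpha$ with $\alpha<\aleph_1$ is countable. The module $M/M_\alpha$ is filtered by the countable flat modules $M_{\beta+1}/M_\beta$, $\beta\ge\alpha$, which have projective dimension at most one. So $\operatorname{Ext}^2(M/M_\alpha,C)=0$ by Lemma~\ref{lem:eklof}, and the exact sequence $\operatorname{Ext}^1(M,C)\to\operatorname{Ext}^1(M_\alpha,C)\to\operatorname{Ext}^2(M/M_\alpha,C)$ gives $\operatorname{Ext}^1(M_\alpha,C)=0$.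

\emph{Step 3: passing to factors.} Let $D$ be the club of Lemma~\ref{lem:diamond}. The module $M_{\min D}$ and the factors $M_{\delta'}/M_\delta$ for consecutive $\delta<\delta'$ in $D$ are countable, flat and in ${}^\perp C$, hence projective by Step~1. Since $D$ is closed, $0$ followed by $(M_\delta)_{\delta\in D}$ is a continuous chain, and $M$ is projective by Lemma~\ref{lem:auslander}.
\end{proof}

Two things remain. For larger $M$ one argues by induction on $|M|$; at regular cardinals Step~3 persists, but at singular cardinals Lemma~\ref{lem:diamond} is not available. For uncountable $R$, Step~2 loses its justification. We treat the first problem in the next two sections.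

\section{Hill families}\label{sec:hill}

A filtration is a single chain, and a small subset of $M$ need not lie in a small term of it. In a direct sum $M=\bigoplus_{\alpha<\sigma}A_\alpha$ there is a better supply of submodules, the partial sums $\bigoplus_{\alpha\in S}A_\alpha$ for $S\subseteq\sigma$. The same works for a filtration with small factors, provided $S$ is closed under the relations that tie $A_\alpha$ to earlier terms.

Let $\mathcal S$ be a class of modules of cardinality at most $\kappa$ and let $(M_\alpha)_{\alpha\le\sigma}$ be an $\mathcal S$-filtration of $M$. Choose submodules $A_\alpha\subseteq M_{\alpha+1}$ with $|A_\alpha|\le\kappa$ and $M_{\alpha+1}=M_\alpha+A_\alpha$, for instance generated by coset representatives. For $S\subseteq\sigma$ let $M(S)=\sum_{\alpha\in S}A_\alpha$. By induction $M(\alpha)=M_\alpha$ for $\alpha\le\sigma$. Call $S\subseteq\sigma$ \emph{closed} if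
\[
A_\alpha\cap M_\alpha\subseteq M(S\cap\alpha)\quad\text{for all }\alpha\in S,
\]
and call $\mathcal H=\{M(S):S\subseteq\sigma\text{ closed}\}$ the \emph{Hill family} of $M$ for $\mathcal S$ given by these data.

\begin{lemma}\label{lem:hill}
A Hill family $\mathcal H$ of $M$ for $\mathcal S$ has the following properties.
\begin{itemize}
\item[(H1)] $0,M\in\mathcal H$.
\item[(H2)] $\mathcal H$ is closed under arbitrary sums, hence under unions of chains.
\item[(H3)] If $N\subseteq N'$ are in $\mathcal H$, then $N'/N$ is $\mathcal S$-filtered.
\item[(H4)] Each $X\subseteq M$ is contained in some $N\in\mathcal H$ with $|N|\le|X|+\kappa$.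
\item[(H5)] If the filtration of $M$ is prolonged to an $\mathcal S$-filtration $(M_\alpha)_{\alpha\le\sigma^*}$ of a module $M^*\supseteq M$, and the $A_\alpha$ for $\alpha<\sigma$ are kept, then $\mathcal H$ is contained in the Hill family of $M^*$.
\end{itemize}
\end{lemma}

\begin{proof}
The sets $\emptyset$ and $\sigma$ are closed, and unions and initial segments $S\cap\alpha$ of closed sets are closed. As $\sum_iM(S_i)=M(\bigcup_iS_i)$, this gives (H1) and (H2). Whether $S\subseteq\sigma$ is closed depends only on the $A_\alpha$, $M_\alpha$ with $\alpha<\sigma$, which gives (H5).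

(H4) We show by induction that each $\alpha<\sigma$ lies in a closed set $S_\alpha\subseteq\alpha+1$ with $|S_\alpha|\le\kappa$. Each of the at most $\kappa$ elements of $A_\alpha\cap M_\alpha\subseteq M(\alpha)$ lies in $M(T_0)$ for a finite $T_0\subseteq\alpha$, so $A_\alpha\cap M_\alpha\subseteq M(T)$ with $T\subseteq\alpha$, $|T|\le\kappa$. The set $T'=\bigcup_{\beta\in T}S_\beta\subseteq\alpha$ is closed, contains $T$, and has size at most $\kappa$; so $S_\alpha=T'\cup\{\alpha\}$ is closed. Now let $X\subseteq M$, with $x\in M(T_x)$ for finite sets $T_x$, and let $S$ be the union of the $S_\beta$ with $\beta\in\bigcup_xT_x$. Then $S$ is closed, $X\subseteq M(S)$ and $|M(S)|\le|X|+\kappa$.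

(H3) First, for closed $S$ and $\alpha\le\sigma$,
\begin{equation}\label{eq:hillcap}
M(S)\cap M_\alpha=M(S\cap\alpha).
\end{equation}
The inclusion $\supseteq$ holds as $M(S\cap\alpha)\subseteq M(\alpha)$. Let $x=a_0+\dots+a_n\in M_\alpha$ with $a_i\in A_{\beta_i}$ and $\beta_0<\dots<\beta_n$ in $S$, and suppose $\beta_n\ge\alpha$. Then $a_n=x-\sum_{i<n}a_i\in A_{\beta_n}\cap M_{\beta_n}\subseteq M(S\cap\beta_n)$, so $x$ has an expression of the same form with smaller largest index. A decreasing sequence of ordinals is finite, so eventually all indices are below $\alpha$.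

Let $M(S)\subseteq M(S')$ with $S,S'$ closed. Replacing $S'$ by $S\cup S'$ does not change $M(S')$, so assume $S\subseteq S'$. Put $S_{(\alpha)}=S\cup(S'\cap\alpha)$, a closed set. The modules $M(S_{(\alpha)})$, $\alpha\le\sigma$, form a continuous chain from $M(S)$ to $M(S')$. If $\alpha\in S$ or $\alpha\notin S'$, then $S_{(\alpha+1)}=S_{(\alpha)}$ and the factor is $0$. Let $\alpha\in S'\setminus S$ and $S''=S_{(\alpha)}$. The factor is $(M(S'')+A_\alpha)/M(S'')\cong A_\alpha/(A_\alpha\cap M(S''))$. By \eqref{eq:hillcap} and $\alpha\notin S''$,
\[
A_\alpha\cap M(S'')\subseteq M_{\alpha+1}\cap M(S'')=M(S''\cap(\alpha+1))=M(S''\cap\alpha)\subseteq M_\alpha,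
\]
and conversely $A_\alpha\cap M_\alpha\subseteq M(S'\cap\alpha)\subseteq M(S'')$ as $S'$ is closed. So the factor is $A_\alpha/(A_\alpha\cap M_\alpha)\cong M_{\alpha+1}/M_\alpha$.
\end{proof}

At a singular cardinal $\lambda$ we shall twice need a \emph{continuous} chain $(Z_i)_{i<\operatorname{cf}\lambda}$ with $|Z_i|\le\lambda_i$ in which $Z_i$ has a closure property depending on $i$. Building it by recursion on $i$ fails at limit $i$, where $Z_i$ is forced to be the union of its predecessors and cannot be closed further. The remedy is to build all $Z_i$ simultaneously in $\omega$ rounds, and to hand down, after each round, whatever was added to $Z_j$ to the sets of lower index.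

\begin{lemma}\label{lem:book}
Let $\lambda$ be singular, $\nu=\operatorname{cf}\lambda$, and $(\lambda_i)_{i<\nu}$ a strictly increasing continuous sequence of cardinals cofinal in $\lambda$ with $\lambda_0\ge\nu$. For $i<\nu$, $n<\omega$ let $Z_i^n=\{z^n_{i,\beta}:\beta<\lambda_i\}$ be enumerated sets (repetitions allowed), and put
\[
T_i^n=\{z^n_{j,\beta}:j<\nu,\ \beta<\min(\lambda_i,\lambda_j)\}.
\]
Then $|T_i^n|\le\lambda_i$. If $T_i^n\subseteq Z_i^{n+1}$ for all $i,n$, then $Z_i^n\subseteq Z_i^{n+1}$, and the sets $Z_i=\bigcup_nZ_i^n$ form a continuous increasing chain.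
\end{lemma}

\begin{proof}
We have $|T^n_i|\le\nu\cdot\lambda_i=\lambda_i$. If $j\le i$, then $Z_j^n\subseteq T_i^n\subseteq Z_i^{n+1}$, which gives both monotonicity statements. If $i$ is a limit and $z=z^n_{i,\beta}$, then $\beta<\lambda_i=\sup_{j<i}\lambda_j$, so $\beta<\lambda_j$ for some $j<i$ and $z\in T^n_j\subseteq Z_j$.
\end{proof}

\section{From small modules to all modules}\label{sec:transfer}

The next proposition isolates what Steps 1 and 2 of Proposition~\ref{prop:small} used, and removes the bound on $|M|$.

\begin{proposition}\label{prop:transfer}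
Assume (A3). Let $\mathcal S$, $\mathcal S'$ be classes of modules of cardinality at most $\kappa$ and let $C$ be a module with $|C|\le\kappa^+$ such that
\begin{itemize}
\item[(T1)] $\operatorname{Ext}^2(S,C)=0$ for all $S\in\mathcal S$;
\item[(T2)] $\operatorname{Ext}^1(S',C)=0$ for all $S'\in\mathcal S'$;
\item[(T3)] every $\mathcal S$-filtered module in ${}^\perp C$ of cardinality at most $\kappa$ is $\mathcal S'$-filtered.
\end{itemize}
Then every $\mathcal S$-filtered module $M\in{}^\perp C$ is $\mathcal S'$-filtered.
\end{proposition}

\begin{proof}
We use induction on $\lambda=|M|$. The case $\lambda\le\kappa$ is (T3). Let $\lambda>\kappa$ and let $\mathcal H$ be a Hill family of $M$ for $\mathcal S$. For $N\in\mathcal H$ the module $M/N$ is $\mathcal S$-filtered by (H1) and (H3), so $\operatorname{Ext}^2(M/N,C)=0$ by (T1) and Lemma~\ref{lem:eklof}. The exact sequence $\operatorname{Ext}^1(M,C)\to\operatorname{Ext}^1(N,C)\to\operatorname{Ext}^2(M/N,C)$ gives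
\begin{equation}\label{eq:sub}
\operatorname{Ext}^1(N,C)=0\quad\text{for all }N\in\mathcal H.
\end{equation}
By (H3) and the induction hypothesis,
\begin{equation}\label{eq:ind}
N\subseteq N'\text{ in }\mathcal H,\ \ |N'/N|<\lambda,\ \ N'/N\in{}^\perp C\ \Longrightarrow\ N'/N\text{ is }\mathcal S'\text{-filtered}.
\end{equation}
Taking $0$ for the smaller module and using \eqref{eq:sub},
\begin{equation}\label{eq:smallgood}
\text{every }N\in\mathcal H\text{ with }|N|<\lambda\text{ is }\mathcal S'\text{-filtered}.
\end{equation}
Write $M=\{m_\beta:\beta<\lambda\}$.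

\medskip\noindent\textbf{Case 1: $\lambda$ regular.} Put $M_0=0$, let $M_{\alpha+1}$ be the sum of $M_\alpha$ and a member of $\mathcal H$ of size at most $\kappa$ containing $m_\alpha$, and take unions at limits. By (H2) and (H4) this is a continuous chain in $\mathcal H$ with union $M$ and $|M_\alpha|\le|\alpha|+\kappa<\lambda$. Since $|C|\le\kappa^+\le\lambda$ and \eqref{eq:sub} holds, Lemma~\ref{lem:diamond} gives a club $D$. The module $M_{\min D}$ is $\mathcal S'$-filtered by \eqref{eq:smallgood}, and so is $M_{\delta'}/M_\delta$ for consecutive $\delta<\delta'$ in $D$ by \eqref{eq:ind}. Concatenate.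

\medskip\noindent\textbf{Case 2: $\lambda$ singular.} For a cardinal $\mu$ with $\kappa\le\mu<\lambda$ let $\mathcal H_\mu=\{N\in\mathcal H:|N|\le\mu\}$. Call $N\in\mathcal H_\mu$ \emph{$\mu$-nice} if $N'/N\in{}^\perp C$ for all $N'\in\mathcal H_\mu$ with $N'\supseteq N$. By \eqref{eq:ind}, $N'/N$ is then $\mathcal S'$-filtered. Nice modules replace the terms $M_\delta$, $\delta\in D$, of Case~1, and they are plentiful because the result is already known at $\mu^+<\lambda$.

\smallskip\noindent\emph{Claim. Every $N_0\in\mathcal H_\mu$ is contained in a $\mu$-nice module.}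

Suppose not. Then no member of $\mathcal H_\mu$ containing $N_0$ is $\mu$-nice, so there is a continuous chain $(N_\alpha)_{\alpha<\mu^+}$ in $\mathcal H_\mu$ starting with $N_0$ and with $\operatorname{Ext}^1(N_{\alpha+1}/N_\alpha,C)\neq0$ for all $\alpha$; at limits $\alpha<\mu^+$ the union is in $\mathcal H$ and has size at most $\mu$. The union $N$ of the chain is in $\mathcal H$ and $|N|\le\mu^+<\lambda$, so $N$ is $\mathcal S'$-filtered by \eqref{eq:smallgood}. Let $\mathcal H'$ be a Hill family of $N$ for $\mathcal S'$. Given $\alpha_0<\mu^+$, choose $N_{\alpha_0}\subseteq H_0\subseteq N_{\alpha_1}\subseteq H_1\subseteq\cdots$ with $H_n\in\mathcal H'$, $|H_n|\le\mu$ and $\alpha_0<\alpha_1<\cdots$, using (H4) for $\mathcal H'$ and the regularity of $\mu^+$. Then $N_{\sup_n\alpha_n}=\bigcup_nH_n\in\mathcal H'$. So there are $\alpha<\beta$ with $N_\alpha,N_\beta\in\mathcal H'$. By (H3), $N_\beta/N_\alpha$ is $\mathcal S'$-filtered, hence in ${}^\perp C$ by (T2) and Lemma~\ref{lem:eklof}. By \eqref{eq:sub} and Lemma~\ref{lem:restrict}(b), $N_{\alpha+1}/N_\alpha\in{}^\perp C$, a contradiction. The claim is proved.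

\smallskip
Let $\nu=\operatorname{cf}\lambda$ and let $(\lambda_i)_{i<\nu}$ be as in Lemma~\ref{lem:book} with $\lambda_0\ge\kappa+\nu$. We want a continuous chain $(N_i)_{i<\nu}$ with $|N_i|\le\lambda_i$ and $\mathcal S'$-filtered factors. Niceness of $N_i$ says nothing about the larger module $N_{i+1}$. Instead we make $N_i$ a member of a Hill family of $N_{i+1}$ for $\mathcal S'$. As $N_{i+1}$ is built in $\omega$ rounds, its $\mathcal S'$-filtration must grow coherently from round to round, and this is what niceness provides.

By recursion on $n<\omega$, and for fixed $n$ by recursion on $i<\nu$, we choose $\lambda_i$-nice modules $N_i^n\in\mathcal H_{\lambda_i}$ with enumerations $N_i^n=\{z^n_{i,\beta}:\beta<\lambda_i\}$, sets $T_i^n$ as in Lemma~\ref{lem:book}, Hill families $\mathcal H(i,n)$ of $N^n_i$ for $\mathcal S'$, and modules $H_i^n$ with $|H^n_i|\le\lambda_i$, such that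
\begin{itemize}
\item[(a)] $N_i^0\supseteq\{m_\beta:\beta<\lambda_i\}\cup\bigcup_{j<i}N_j^0$;
\item[(b)] $N_i^{n+1}\supseteq H_i^n\cup T_i^n\cup\bigcup_{j<i}N_j^{n+1}$;
\item[(c)] the filtration and the modules $A_\alpha$ defining $\mathcal H(i,n+1)$ prolong those defining $\mathcal H(i,n)$;
\item[(d)] $N_i^n\subseteq H_i^n\in\mathcal H(i+1,n)$.
\end{itemize}
In (a) and (b) the set to be covered has size at most $\nu\cdot\lambda_i=\lambda_i$, so (H4) for $\mathcal H$ and the Claim provide $N_i^n$. For (c): $N_i^0$ is $\mathcal S'$-filtered by \eqref{eq:smallgood}; and $N_i^n\subseteq T_i^n\subseteq N_i^{n+1}\in\mathcal H_{\lambda_i}$ with $N^n_i$ being $\lambda_i$-nice, so $N_i^{n+1}/N_i^n$ is $\mathcal S'$-filtered and the filtration of $N_i^n$ can be prolonged. For (d), once all $N_i^n$ ($i<\nu$) are chosen, $N_i^n\subseteq N_{i+1}^n$ by (a) or (b), and (H4) for $\mathcal H(i+1,n)$ provides $H_i^n$.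

Put $N_i=\bigcup_nN_i^n$. By Lemma~\ref{lem:book} the $N_i$ form a continuous increasing chain, and its union is $M$ by (a). By (c), the filtrations of the $N_i^n$ combine to an $\mathcal S'$-filtration of $N_i$, whose Hill family $\mathcal H(i)$ contains every $\mathcal H(i,n)$ by (H5). From $N_i^n\subseteq H_i^n\subseteq N_i^{n+1}$ we get $N_i=\bigcup_nH_i^n$, the union of a chain in $\mathcal H(i+1)$; so $N_i\in\mathcal H(i+1)$ and $N_{i+1}/N_i$ is $\mathcal S'$-filtered by (H3). Since $N_0$ is $\mathcal S'$-filtered too, concatenation finishes the proof.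
\end{proof}

\begin{remark}\label{rem:countable}
For countable $R$ this already yields a test module under (A3). Let $\mathcal S$ be the countable flat modules, $\mathcal S'$ the countable projective modules and $C=R^{(\omega)}$. Then (T1) is Lemma~\ref{lem:jensenpd}, (T2) is trivial, and (T3) is Step~1 of Proposition~\ref{prop:small}. Flat modules are $\mathcal S$-filtered by Lemma~\ref{lem:flatfilt}, so ${}^\perp(C_{\mathrm{fl}}\times R^{(\omega)})=\mathrm{Proj}$ by Lemmas~\ref{lem:Cfl} and~\ref{lem:auslander}.
\end{remark}

\section{A descending sequence of classes and their test modules}\label{sec:classes}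

Let $\mathcal S_0$ be the class of flat modules of cardinality at most $\kappa$. We would like to apply Proposition~\ref{prop:transfer} with $\mathcal S=\mathcal S_0$ and $\mathcal S'$ the small projective modules. But (T1) says $\operatorname{Ext}^1(\Omega S,C)=0$ for $S\in\mathcal S_0$, and $\Omega S$ is itself in $\mathcal S_0$. If some $S\in\mathcal S_0$ has $\operatorname{pd}S\ge2$, then $C$ cannot see that $\Omega S$ is not projective, and (T3) fails. The most that modules $C$ satisfying (T1) can detect, all together, is whether a small module lies in the left orthogonal of all of them. We take this as the definition of the next class and repeat.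

Write $\kappa=\aleph_\zeta$; since $\zeta\le\aleph_\zeta$, we have $|\zeta+1|\le\kappa$. For $\xi\le\zeta+1$ define classes $\mathcal S_\xi$ of flat modules of cardinality at most $\kappa$, starting from $\mathcal S_0$, by
\[
\mathcal B_{\xi+1}=\{C:\operatorname{Ext}^2(S,C)=0\text{ for all }S\in\mathcal S_\xi\},\qquad
\mathcal S_{\xi+1}=\mathcal S_\xi\cap{}^\perp\mathcal B_{\xi+1},
\]
and $\mathcal S_\xi=\bigcap_{\eta<\xi}\mathcal S_\eta$ for limit $\xi$. Let $\mathcal W_\xi$ be the class of $\mathcal S_\xi$-filtered modules. Let $\mathcal Y_\xi$ be the set of the modules $\Omega S$, where $S$ runs over a set of representatives of the isomorphism classes in $\mathcal S_\xi$. Then $|\mathcal Y_\xi|\le2^\kappa$, its members have size at most $\kappa$, and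
\begin{equation}\label{eq:BY}
\mathcal B_{\xi+1}=\mathcal Y_\xi^{\perp}.
\end{equation}

\begin{lemma}\label{lem:classes}
\begin{itemize}
\item[(a)] Every module in $\mathcal W_\xi$ of cardinality at most $\kappa$ is in $\mathcal S_\xi$.
\item[(b)] $\mathcal W_0$ is the class of flat modules.
\item[(c)] If $\xi\le\zeta+1$ is a limit and $M\in\mathcal W_\eta$ for all $\eta<\xi$, then $M\in\mathcal W_\xi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Induction on $\xi$. Flat modules are closed under filtrations. If $M\in\mathcal W_{\xi+1}$ and $|M|\le\kappa$, then $M\in\mathcal W_\xi$, so $M\in\mathcal S_\xi$, and $M\in{}^\perp\mathcal B_{\xi+1}$ by Lemma~\ref{lem:eklof}. For limit $\xi$, $M\in\mathcal W_\xi$ lies in $\mathcal W_\eta$, hence in $\mathcal S_\eta$, for all $\eta<\xi$.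

(b) This is Lemma~\ref{lem:flatfilt} together with closure under filtrations.

(c) The filtrations for different $\eta$ are unrelated; Hill families let us find submodules that are good for all of them. Let $\mathcal H_\eta$ be a Hill family of $M$ for $\mathcal S_\eta$ and $\mathcal H=\bigcap_{\eta<\xi}\mathcal H_\eta$. It contains $0$ and is closed under sums. Each $x\in M$ lies in a member of $\mathcal H$ of size at most $\kappa$: put $X_0=\{x\}$, choose $N_{\eta,n}\in\mathcal H_\eta$ of size at most $\kappa$ containing $X_n$, and let $X_{n+1}=\sum_{\eta<\xi}N_{\eta,n}$, which has size at most $\kappa$ because $|\xi|\le\kappa$. For each $\eta$ we have $X_n\subseteq N_{\eta,n}\subseteq X_{n+1}$, so $N_x=\bigcup_nX_n=\bigcup_nN_{\eta,n}\in\mathcal H_\eta$. Now if $N\in\mathcal H$, then $N'=N+N_x\in\mathcal H$ and $|N'/N|\le\kappa$; by (H3) and (a), $N'/N\in\bigcap_{\eta<\xi}\mathcal S_\eta=\mathcal S_\xi$. Running through an enumeration of $M$ and taking unions at limits gives an $\mathcal S_\xi$-filtration.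
\end{proof}

By definition, $\mathcal S_{\xi+1}$ is cut out of $\mathcal S_\xi$ by the whole class $\mathcal B_{\xi+1}$. One member of that class, of controlled size, does the same. A product of witnesses lies in $\mathcal B_{\xi+1}$ but may be large, so we pass to a submodule closed under solving the relevant extension problems.

\begin{lemma}\label{lem:test}
For each $\xi\le\zeta$ there is $C_{\xi+1}\in\mathcal B_{\xi+1}$ with $|C_{\xi+1}|\le2^\kappa$ such that every $S\in\mathcal S_\xi$ with $\operatorname{Ext}^1(S,C_{\xi+1})=0$ belongs to $\mathcal S_{\xi+1}$.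
\end{lemma}

\begin{proof}
Let $\mathcal T$ be a set of representatives of the isomorphism classes in $\mathcal S_\xi\setminus\mathcal S_{\xi+1}$, so $|\mathcal T|\le2^\kappa$. For $S\in\mathcal T$ choose $C_S\in\mathcal B_{\xi+1}$ with $\operatorname{Ext}^1(S,C_S)\ne0$ and $f_S:\Omega S\to C_S$ that does not extend to $P_S$. Let $C^*=\prod_{S\in\mathcal T}C_S$ (so $C^*=0$ if $\mathcal T=\emptyset$); it lies in $\mathcal B_{\xi+1}$ since $\operatorname{Ext}$ commutes with products in the second variable. View $f_S$ as a map into the $S$-th coordinate of $C^*$. It has no extension $P_S\to C^*$, for projecting to $C_S$ would extend $f_S$.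

Define a continuous chain $(C^\gamma)_{\gamma<\kappa^+}$ of submodules of $C^*$ of size at most $2^\kappa$. Let $C^0$ be generated by all $f_S(\Omega S)$. Given $C^\gamma$, for each $Y\in\mathcal Y_\xi$ and each $u:\Omega Y\to C^\gamma$ choose an extension $\bar u:P_Y\to C^*$, which exists by \eqref{eq:BY}, and let $C^{\gamma+1}$ be generated by $C^\gamma$ and the images of all $\bar u$. There are at most $2^\kappa\cdot(2^\kappa)^\kappa=2^\kappa$ pairs $(Y,u)$ and each image has size at most $\kappa$, so $|C^{\gamma+1}|\le2^\kappa$. Put $C_{\xi+1}=\bigcup_{\gamma<\kappa^+}C^\gamma$; its size is at most $\kappa^+\cdot 2^\kappa=2^\kappa$. A map $u:\Omega Y\to C_{\xi+1}$ has image of size at most $\kappa$, so it lands in some $C^\gamma$ and extends to $P_Y\to C^{\gamma+1}$. Hence $C_{\xi+1}\in\mathcal Y_\xi^\perp=\mathcal B_{\xi+1}$. For $S\in\mathcal T$ the map $f_S:\Omega S\to C_{\xi+1}$ does not extend even to $P_S\to C^*$, so $\operatorname{Ext}^1(S,C_{\xi+1})\ne0$.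
\end{proof}

\begin{proposition}\label{prop:step}
Assume (A2) and (A3), and let $\xi\le\zeta$. If $M\in\mathcal W_\xi$ and $\operatorname{Ext}^1(M,C_{\xi+1})=0$, then $M\in\mathcal W_{\xi+1}$.
\end{proposition}

\begin{proof}
Apply Proposition~\ref{prop:transfer} with $\mathcal S=\mathcal S_\xi$, $\mathcal S'=\mathcal S_{\xi+1}$, $C=C_{\xi+1}$. By (A2), $|C|\le\kappa^+$. Conditions (T1) and (T2) hold because $C\in\mathcal B_{\xi+1}$ and $\mathcal S_{\xi+1}\subseteq{}^\perp\mathcal B_{\xi+1}$, and (T3) follows from Lemmas~\ref{lem:classes}(a) and~\ref{lem:test}.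
\end{proof}

\section{The descent ends in projective modules}\label{sec:descent}

This section uses only ZFC and (A1). By \eqref{eq:BY} and Theorem~\ref{thm:ET}, a module in $\mathcal S_{\xi+1}$ is built from $R$ and syzygies of modules in $\mathcal S_\xi$ by a filtration and a direct summand. So we need a measure of closeness to projectivity that survives filtrations and summands and improves under $\Omega$. Projective dimension does this, but it allows only finitely many steps, and $\zeta$ may be infinite. The measure we use is the size up to which most submodules are projective. It improves under $\Omega$ for the following reason: a module generated by $\sigma^+$ elements that is the union of a continuous chain of projective submodules has projective dimension at most one, so its syzygy is projective.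

For a set $M$ let $[M]^{<\omega}$ and $[M]^{\le\tau}$ be the sets of finite subsets and of subsets of size at most $\tau$. Given $F:[M]^{<\omega}\to[M]^{\le\tau}$, a set $X\subseteq M$ is \emph{$F$-closed} if $F(a)\subseteq X$ for all finite $a\subseteq X$, including $a=\emptyset$. Directed unions of $F$-closed sets are $F$-closed. The least $F$-closed set containing $Z$, the \emph{$F$-closure} of $Z$, is obtained by applying $F$ in $\omega$ rounds; it has size at most $|Z|+\tau$, and taking closures commutes with directed unions.

\begin{definition}
Let $\tau$ be an infinite cardinal. A module $M$ is in $\mathcal D_\tau$ if there is $F:[M]^{<\omega}\to[M]^{\le\tau}$ such that $\langle X\rangle$ is projective for every $F$-closed $X\subseteq M$ with $|X|\le\tau$.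
\end{definition}

Two cases matter at the ends of the argument. First, $R\in\mathcal D_\tau$: for $F\equiv\{1\}$ every closed set generates $R$. This shows the role of $F$, which is to exclude submodules such as $2\mathbb Z/4\mathbb Z\subseteq\mathbb Z/4\mathbb Z$. Second, if $M\in\mathcal D_\tau$ and $|M|\le\tau$, then $M$ is projective, since $X=M$ is closed. Also $0\in\mathcal D_\tau$. We use repeatedly that an epimorphism $R^{(Y)}\to Q$ onto a projective module splits, so that its kernel is generated by at most $|Y|$ elements.

\begin{lemma}\label{lem:omega-base}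
If $G$ is flat, then $\Omega G\in\mathcal D_{\aleph_0}$.
\end{lemma}

\begin{proof}
Let $P=P_G$ with basis $(e_b)$, and $K=\Omega G$. For $c\subseteq P$ let $\operatorname{supp}(c)$ be the set of indices $b$ occurring in elements of $c$. By Lemma~\ref{lem:villamayor} choose for each finite $c\subseteq K$ a map $\theta_c:P\to K$ fixing $c$ pointwise, and let $F(c)=\{\theta_c(e_b):b\in\operatorname{supp}(c)\}$. Let $X\subseteq K$ be countable and $F$-closed, $P'=R^{(\operatorname{supp}(X))}$ and $N=\langle X\rangle\subseteq P'$. For finite $c\subseteq X$ define $\theta'_c:P'\to N$ by $e_b\mapsto\theta_c(e_b)\in X$ for $b\in\operatorname{supp}(c)$ and $e_b\mapsto0$ otherwise. It agrees with $\theta_c$ on $R^{(\operatorname{supp}(c))}\supseteq c$, so it fixes $\langle c\rangle$ pointwise. Each finite subset of $N$ lies in some $\langle c\rangle$, so $P'/N$ is flat by Lemma~\ref{lem:villamayor}. It is countably presented, hence $\operatorname{pd}(P'/N)\le1$ by Lemma~\ref{lem:jensenpd}, and $N$ is projective.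
\end{proof}

Flatness cannot be dropped here, which is why the descent starts from flat modules. For $R=\mathbb Z/4\mathbb Z$ and $G=\mathbb Z/2\mathbb Z$, the finite module $\Omega G$ is not projective, since otherwise $\operatorname{pd}G\le1$ and the kernel $2R\cong G$ of $R\to G$ would be projective.

\begin{lemma}\label{lem:omega-step}
Let $\tau$ be an uncountable cardinal that is not weakly inaccessible. If $G\in\mathcal D_\sigma$ for all infinite cardinals $\sigma<\tau$, then $\Omega G\in\mathcal D_\tau$.
\end{lemma}

\begin{proof}
Let $\Phi_\sigma$ witness $G\in\mathcal D_\sigma$, and let $K=\Omega G\subseteq P_G$. We define $F$ on $K$ so that a closed set $X$ generates the full syzygy $K\cap R^{(Y\times2)}$ of a subset $Y\subseteq G$ closed under all $\Phi_\sigma$. For $c\subseteq K$ let $a(c)\subseteq G$ be the set of those $g$ for which $e_{(g,0)}$ or $e_{(g,1)}$ occurs in an element of $c$. For $h\in G$ let $k_h=e_{(h,0)}-e_{(h,1)}\in K$; then $a(\{k_h\})=\{h\}$, so putting $k_h$ into $X$ puts $h$ into $a(X)$. For finite $a\subseteq G$ let $\operatorname{cl}(a)$ be the $\Phi_{\aleph_0}$-closure of $a$.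 It is countable and $\langle\operatorname{cl}(a)\rangle$ is projective, so $K\cap R^{(\operatorname{cl}(a)\times2)}$, the kernel of $R^{(\operatorname{cl}(a)\times2)}\to\langle\operatorname{cl}(a)\rangle$, has a countable generating set $\Gamma(a)$. For finite $c\subseteq K$ put
\[
F(c)=\bigcup_{a\subseteq a(c)}\Bigl(\Gamma(a)\cup\{k_h:h\in\Phi_\sigma(a)\text{ for some cardinal }\sigma,\ \aleph_0\le\sigma<\tau\}\Bigr).
\]
There are at most $\tau$ cardinals $\sigma<\tau$, so $|F(c)|\le\tau$.

Let $X\subseteq K$ be $F$-closed with $|X|\le\tau$, and $Y=a(X)$, so $|Y|\le\tau$. Each finite $a\subseteq Y$ is contained in $a(c)$ for some finite $c\subseteq X$. Hence $\Gamma(a)\subseteq X$, and $k_h\in X$ for $h\in\Phi_\sigma(a)$; thus $Y$ is $\Phi_\sigma$-closed for every infinite $\sigma<\tau$. Moreover $\langle X\rangle=K\cap R^{(Y\times2)}$. The inclusion $\subseteq$ holds by the definition of $Y$, and if $x\in K\cap R^{(Y\times2)}$ and $a=a(\{x\})\subseteq Y$, then $x\in K\cap R^{(\operatorname{cl}(a)\times2)}=\langle\Gamma(a)\rangle\subseteq\langle X\rangle$. So $\langle X\rangle$ is the kernel of $R^{(Y\times2)}\to G'=\langle Y\rangle$,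 and it suffices to show $\operatorname{pd}G'\le1$.

If $|Y|<\tau$, then $Y$ is $\Phi_\sigma$-closed for $\sigma=|Y|+\aleph_0<\tau$ and $G'$ is projective. Let $|Y|=\tau$ and $Y=\{y_\beta:\beta<\tau\}$. It suffices to write $Y$ as the union of a continuous chain $(Y_i)$ with each $\langle Y_i\rangle$ projective: then $0$ followed by the $\langle Y_i\rangle$ is a continuous chain with union $G'$, each factor is a projective module modulo a projective submodule, and Lemma~\ref{lem:auslander} applies. All closures below lie in $Y$, as $Y$ is closed under every $\Phi_\sigma$. By hypothesis $\tau$ is a successor or singular.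

\emph{Case $\tau=\sigma^+$.} Let $Y_\alpha$ be the $\Phi_\sigma$-closure of $\{y_\beta:\beta<\alpha\}$ for $\alpha<\tau$. The chain is continuous since closure commutes with directed unions, and $|Y_\alpha|\le\sigma$, so $\langle Y_\alpha\rangle$ is projective.

\emph{Case $\tau$ singular.} Let $(\tau_i)_{i<\nu}$ be a sequence for $\tau$ as in Lemma~\ref{lem:book}. Let $Y_i^0$ be the $\Phi_{\tau_i}$-closure of $\{y_\beta:\beta<\tau_i\}$. Given the sets $Y_i^n$ ($i<\nu$) with $|Y_i^n|\le\tau_i$, enumerate them in length $\tau_i$, form $T_i^n$ as in Lemma~\ref{lem:book}, and let $Y_i^{n+1}$ be the $\Phi_{\tau_i}$-closure of $T_i^n$. By that lemma the sets $Y_i=\bigcup_nY_i^n$ form a continuous chain; its union is $Y$. Each $Y_i$ is the union of an increasing sequence of $\Phi_{\tau_i}$-closed sets of size at most $\tau_i$, so $\langle Y_i\rangle$ is projective.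
\end{proof}

\begin{remark}
If $\tau$ is weakly inaccessible, neither case applies. For a continuous chain $(Y_\alpha)_{\alpha<\tau}$ of sets of size $<\tau$ with union $Y$, (C2) gives a club of $\alpha$ with $Y_\alpha=\{y_\beta:\beta<\alpha\}$. At a limit cardinal $\alpha$ among the limit points of this club, one needs $Y_\alpha$ closed under some $\Phi_\sigma$ with $\sigma\ge\alpha$, while the earlier terms, being smaller, were closed only under functions of smaller index. Handing elements down as in Lemma~\ref{lem:book} would now put $\operatorname{cf}\tau=\tau$ elements into each term.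
\end{remark}

\begin{lemma}\label{lem:Dclosure}
For every infinite $\tau$, the class $\mathcal D_\tau$ is closed under filtrations and under direct summands.
\end{lemma}

\begin{proof}
\emph{Filtrations.} Let $(M_\alpha)_{\alpha\le\sigma}$ filter $M$, with $Q_\alpha=M_{\alpha+1}/M_\alpha\in\mathcal D_\tau$ witnessed by $F_\alpha$. For $N=\langle X\rangle$ we shall show that the induced chain $N\cap M_\alpha$ has projective factors. The difficulty is that a combination of elements of $X$ may fall into $M_\alpha$ although its terms do not; so $F$ must add to $X$ lifts of the relations in $Q_\alpha$.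

For $0\neq x\in M$ let $\operatorname{rk}(x)$ be the $\alpha$ with $x\in M_{\alpha+1}\setminus M_\alpha$; it exists by continuity. For $X\subseteq M$ put $X[\alpha]=\{x+M_\alpha:x\in X,\ \operatorname{rk}(x)=\alpha\}\subseteq Q_\alpha$. Choose for each $q\in Q_\alpha$ a representative $s_\alpha(q)\in M_{\alpha+1}$, and let $\tilde s_\alpha:R^{(Q_\alpha)}\to M_{\alpha+1}$ be the homomorphism $e_q\mapsto s_\alpha(q)$. It lifts the canonical map $R^{(Q_\alpha)}\to Q_\alpha$, so it sends the kernel of that map into $M_\alpha$. For finite $a\subseteq Q_\alpha$ let $\operatorname{cl}_\alpha(a)$ be the $F_\alpha$-closure of $a$; it has size at most $\tau$ and generates a projective module, so $\ker(R^{(\operatorname{cl}_\alpha(a))}\to Q_\alpha)$ has a generating set $\Lambda_\alpha(a)$ of size at most $\tau$. For finite $c\subseteq M$ let $F(c)$ consist of the following elements, for each of the finitely many $\alpha$ with $c[\alpha]\ne\emptyset$: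
\[
s_\alpha(q)\ \ (q\in\operatorname{cl}_\alpha(c[\alpha])),\qquad
\tilde s_\alpha(\rho)\ \ (\rho\in\Lambda_\alpha(c[\alpha])),\qquad
x-s_\alpha(x+M_\alpha)\ \ (x\in c,\ \operatorname{rk}(x)=\alpha).
\]
Then $|F(c)|\le\tau$, and elements of the second and third kind lie in $M_\alpha$. Let $X$ be $F$-closed with $|X|\le\tau$, and $N=\langle X\rangle$.

First, $N\cap M_\alpha=\langle X\cap M_\alpha\rangle$. Let $y=\sum_ix_ir_i\in M_\alpha$ with $x_i\in X\setminus\{0\}$, let $\beta$ be the largest rank of the $x_i$, and suppose $\beta\ge\alpha$. Let $I=\{i:\operatorname{rk}(x_i)=\beta\}$, $c=\{x_i:i\in I\}$ and $\bar x_i=x_i+M_\beta$. Since $y$ and the $x_i$ with $i\notin I$ lie in $M_\beta$, we get $\sum_I\bar x_ir_i=0$ in $Q_\beta$, so $\sum_Ie_{\bar x_i}r_i=\sum_j\rho_jt_j$ with $\rho_j\in\Lambda_\beta(c[\beta])$, $t_j\in R$. Applying $\tilde s_\beta$,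
\[
\sum_Ix_ir_i=\sum_I\bigl(x_i-s_\beta(\bar x_i)\bigr)r_i+\sum_j\tilde s_\beta(\rho_j)t_j\in\langle F(c)\cap M_\beta\rangle\subseteq\langle X\cap M_\beta\rangle .
\]
So $y$ is a combination of elements of $X$ of rank less than $\beta$. After finitely many repetitions all ranks are below $\alpha$, and elements of rank below $\alpha$ lie in $M_\alpha$.

Now $(N\cap M_\alpha)_{\alpha\le\sigma}$ is a continuous chain from $0$ to $N$, and $(N\cap M_{\alpha+1})/(N\cap M_\alpha)$ is isomorphic to the image of $N\cap M_{\alpha+1}=\langle X\cap M_{\alpha+1}\rangle$ in $Q_\alpha$, which is $\langle X[\alpha]\rangle$. If $X[\alpha]=\emptyset$ the factor is $0$. Otherwise the $F_\alpha$-closure $X_\alpha$ of $X[\alpha]$ is the directed union of the sets $\operatorname{cl}_\alpha(c[\alpha])$ with $c\subseteq X$ finite and $c[\alpha]\ne\emptyset$. If $0\ne q\in\operatorname{cl}_\alpha(c[\alpha])$, then $s_\alpha(q)\in F(c)\subseteq X$ has rank $\alpha$, so $q\in X[\alpha]$. Hence $\langle X[\alpha]\rangle=\langle X_\alpha\rangle$, which is projective as $|X_\alpha|\le\tau$. By Lemma~\ref{lem:auslander}, $N$ is projective.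

\emph{Summands.} Let $M=A\oplus B$ be in $\mathcal D_\tau$ via $F$, with projections $p_A,p_B:M\to M$. Let $F'(c)=F(c)\cup p_A(c)\cup p_B(c)$, and for finite $a\subseteq A$ let $F_A(a)$ be the intersection of $A$ with the $F'$-closure of $a$. Let $X\subseteq A$ be $F_A$-closed with $|X|\le\tau$, and let $X'$ be its $F'$-closure. As $X'$ is the union of the $F'$-closures of the finite $a\subseteq X$, we have $X\subseteq X'\cap A=\bigcup_aF_A(a)\subseteq X$. Hence $p_A(X')\subseteq X'\cap A=X$ and $p_B(X')\subseteq X'$, so $\langle X'\rangle=\langle X\rangle\oplus\langle p_B(X')\rangle$. The set $X'$ is $F$-closed of size at most $\tau$, so $\langle X'\rangle$ is projective, and so is $\langle X\rangle$.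
\end{proof}

\begin{proposition}\label{prop:descent}
Assume (A1). If $\xi\le\zeta+1$ and $S\in\mathcal S_\xi$, then $S\in\mathcal D_{\aleph_\eta}$ for all $\eta<\xi$. In particular $\mathcal S_{\zeta+1}\subseteq\mathrm{Proj}$ and $\mathcal W_{\zeta+1}\subseteq\mathrm{Proj}$.
\end{proposition}

\begin{proof}
Induction on $\xi$. The case $\xi=0$ is vacuous. If $\xi$ is a limit and $\eta<\xi$, then $S\in\mathcal S_{\eta+1}$ with $\eta+1<\xi$, and the induction hypothesis applies. Suppose the claim holds for some $\xi\le\zeta$, and let $G\in\mathcal S_\xi$ and $\eta\le\xi$. Then $\Omega G\in\mathcal D_{\aleph_\eta}$. For $\eta=0$ this is Lemma~\ref{lem:omega-base}, as $G$ is flat. For $\eta>0$ it is Lemma~\ref{lem:omega-step} with $\tau=\aleph_\eta$: this cardinal is at most $\kappa$, hence not weakly inaccessible by (A1), and $G\in\mathcal D_{\aleph_{\eta'}}$ for all $\eta'<\eta$. So $\mathcal Y_\xi\cup\{R\}\subseteq\mathcal D_{\aleph_\eta}$ for all $\eta\le\xi$. If $S\in\mathcal S_{\xi+1}$, then $S\in{}^\perp(\mathcal Y_\xi^\perp)$ by \eqref{eq:BY}, so $S$ is a summand of a $(\mathcal Y_\xi\cup\{R\})$-filtered module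 by Theorem~\ref{thm:ET}, and $S\in\mathcal D_{\aleph_\eta}$ for all $\eta\le\xi$ by Lemma~\ref{lem:Dclosure}.

A module $S\in\mathcal S_{\zeta+1}$ lies in $\mathcal D_{\aleph_\zeta}=\mathcal D_\kappa$ and has size at most $\kappa$, so it is projective. The statement on $\mathcal W_{\zeta+1}$ follows from Lemma~\ref{lem:auslander}.
\end{proof}

\begin{remark}
When $\kappa=\aleph_n$ with $n$ finite, the descent can be read in terms of projective dimension: $\operatorname{pd}S\le n+1-\xi$ for $S\in\mathcal S_\xi$. Indeed, syzygies of flat modules are flat, so Lemmas~\ref{lem:omega-base} and~\ref{lem:omega-step} applied $k$ times give $\Omega^kS\in\mathcal D_{\aleph_\eta}$ for all $\eta<\xi+k$. For $k=n+1-\xi$ the module $\Omega^kS$ lies in $\mathcal D_\kappa$ and has size at most $\kappa$, so it is projective.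
\end{remark}

\section{Proof of the main results}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
With $C_{\mathrm{fl}}$ from Lemma~\ref{lem:Cfl} and $C_{\xi+1}$ from Lemma~\ref{lem:test}, put
\[
C=C_{\mathrm{fl}}\times\prod_{\xi\le\zeta}C_{\xi+1}.
\]
There are at most $\kappa$ factors, each of size at most $2^\kappa$, so $|C|\le(2^\kappa)^\kappa=2^\kappa=\kappa^+$ by (A2). Let $\operatorname{Ext}^1(M,C)=0$. Each factor is a direct summand of $C$, so $\operatorname{Ext}^1(M,C_{\mathrm{fl}})=0$ and $\operatorname{Ext}^1(M,C_{\xi+1})=0$ for all $\xi\le\zeta$. Thus $M$ is flat, and $M\in\mathcal W_0$ by Lemma~\ref{lem:classes}(b). By induction $M\in\mathcal W_\xi$ for all $\xi\le\zeta+1$: successor steps are Proposition~\ref{prop:step} and limit steps are Lemma~\ref{lem:classes}(c). By Proposition~\ref{prop:descent}, $M\in\mathcal W_{\zeta+1}$ is projective. Hence ${}^\perp C\subseteq\mathrm{Proj}$, and the reverse inclusion holds for every $C$.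
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Recall that an inaccessible cardinal is an uncountable regular $\theta$ with $2^\mu<\theta$ for all $\mu<\theta$. Assume $V=L$ and that there are no inaccessible cardinals. Since $V=L$ implies GCH, (A2) holds, and a weakly inaccessible $\theta$ would satisfy $2^\mu=\mu^+<\theta$ for $\mu<\theta$ and so be inaccessible; this gives (A1). By Jensen's theorem, $V=L$ implies $\diamondsuit_\lambda(E)$ for all regular uncountable $\lambda$ and all stationary $E\subseteq\lambda$, which is (A3). So Theorem~\ref{thm:main} applies to every $R\ne0$. Over $R=0$ the only module is $0$, and it is projective-testing.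

It remains to see that ZFC $+$ $V=L$ $+$ ``there are no inaccessible cardinals'' is consistent if ZFC is. If ZFC is consistent, so is ZFC $+$ $V=L$; work in a model of it. If the model has no inaccessible cardinal, we are done. Otherwise let $\theta$ be the least one. Then $L_\theta=V_\theta$ is a model of ZFC $+$ $V=L$. It contains all subsets of, and all functions between, ordinals below $\theta$, so it computes their cardinalities, cofinalities and power sets correctly. An inaccessible cardinal of $L_\theta$ would therefore be an inaccessible cardinal below $\theta$, contrary to the choice of $\theta$.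
\end{proof}

\begin{thebibliography}{9}

\bibitem{CS}
Manuel Cort\'es-Izurdiaga and Jan \v{S}aroch,
\emph{The cotorsion pair generated by the Gorenstein projective modules and $\lambda$-pure-injective modules},
arXiv:2104.08602 (2021).

\bibitem{GT}
G\"obel and Trlifaj,
\emph{Approximations and Endomorphism Algebras of Modules}.

\end{thebibliography}
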